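# Gauss sums of semisimple factorizable Hopf algebras

## 1. Real or purely imaginary: a guess, tested on abelian groups

Classical quadratic Gauss sums modulo an odd prime $p$ take the values $\pm\sqrt p$ and $\pm i\sqrt p$. They are real or purely imaginary: a Gauss sum and its complex conjugate differ by a sign. These notes are about a Gauss sum attached to a Hopf algebra, and the answer one first guesses is the same: *the sum and its "conjugate" differ by a sign.* Let us make this precise and then try to break it.

**Setting.** Let $K$ be a field of characteristic zero and $(H,R)$ a finite-dimensional quasitriangular Hopf algebra over $K$, with antipode $S$, $\dim H=n$, and $R=\sum_i a_i\otimes b_i$, $R_{21}=\sum_i b_i\otimes a_i$. The axioms are that $R$ is invertible and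
$$R\,\Delta(h)=\Delta^{op}(h)R,\qquad (\Delta\otimes\mathrm{id})R=R_{13}R_{23},\qquad(\mathrm{id}\otimes\Delta)R=R_{13}R_{12}.$$
The Drinfel'd element is $u=\sum_i S(b_i)a_i$; it is invertible. Put $Q=R_{21}R$ and
$$\Phi:H^*\to H,\qquad \Phi(\varphi)=(\varphi\otimes\mathrm{id})(Q).$$

**Definition.** $(H,R)$ is *factorizable* if $\Phi$ is bijective.

Let $\lambda=\chi_R$ be the character of the left regular representation, and for semisimple $H$ set
$$\tau_+=\chi_R(u),\qquad \tau_-=\chi_R(u^{-1}).$$
Why call these Gauss sums? For $K$ algebraically closed, $\chi_R=\sum_V(\dim V)\chi_V$ over the simple modules. We shall recall that $u$ is central when $H$ is semisimple, so it acts on $V$ by a scalar $u_V$, and $\tau_\pm=\sum_V(\dim V)^2u_V^{\pm1}$.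

The problem comes from Yorck Sommerhaeuser and Yongchang Zhu, "On the Central Charge of a Factorizable Hopf Algebra", arXiv:0906.3471 (2009). For semisimple factorizable $H$, two results are known, and we may use them.

**Known result I.** $\chi_R(u)^4=\chi_R(u^{-1})^4$.

**Known result II.** If $n$ is odd, then $\chi_R(u^{-1})=\pm\chi_R(u)$, with sign $+$ if $n\equiv1\pmod 4$ and $-$ if $n\equiv 3\pmod 4$.

The conjecture is our guess: $\chi_R(u)^2=\chi_R(u^{-1})^2$ in every dimension. Result I leaves four possible ratios $\pm1,\pm i$, and the task is to decide whether $\pm i$ can occur when $n$ is even.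

**The abelian test family.** Let $A$ be a finite abelian group and $r:A\times A\to K^\times$ a bicharacter (assume that $K$ contains the roots of unity we need). Take $H=K^A$, the function algebra, with primitive idempotents $e_x$, $x\in A$, and
$$\Delta(e_x)=\sum_{y+z=x}e_y\otimes e_z,\qquad S(e_x)=e_{-x},\qquad R=\sum_{x,y}r(x,y)\,e_x\otimes e_y .$$
Since $H$ is commutative and cocommutative, $R\Delta=\Delta^{op}R$ is automatic, and the two other axioms say that $r$ is multiplicative in each argument. Here $\lambda(e_x)=1$ for all $x$, and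
$$u=\sum_{x,y}r(x,y)e_{-y}e_x=\sum_x r(x,x)^{-1}e_x,\qquad \tau_\pm=\sum_{x\in A}r(x,x)^{\mp1}.$$
With $\beta(x,y)=r(x,y)r(y,x)$ we have $Q=\sum\beta(x,y)e_x\otimes e_y$. So $\Phi$ is given by the matrix $(\beta(x,y))$, whose rows are characters of $A$. Distinct characters are linearly independent, so $H$ is factorizable exactly when $\beta$ is nondegenerate. Now we test.

* $A=\mathbb Z/3$, $r(x,y)=\zeta_3^{\pm xy}$. Then $\beta=\zeta_3^{\pm2xy}$ is nondegenerate, and $\tau_+=1+2\zeta_3^{\mp1}=\mp i\sqrt3$, $\tau_-=\pm i\sqrt3$. The ratio is $-1$.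
* $A=\mathbb F_2^2$, $r(x,y)=(-1)^{x_1y_1+x_2y_2+x_1y_2}$. Then $\beta=(-1)^{x_1y_2+x_2y_1}$ is nondegenerate. Here $r(x,x)=(-1)^{x_1+x_2+x_1x_2}$ is $1$ at $0$ and $-1$ at the three other points, so $\tau_\pm=-2$. The ratio is $1$.
* $A=\mathbb F_2^2$, $r(x,y)=(-1)^{x_1y_2}$. Again $\beta=(-1)^{x_1y_2+x_2y_1}$, and $\tau_\pm=\sum(-1)^{x_1x_2}=2$. The ratio is $1$. This is the Drinfel'd double of $K[\mathbb Z/2]$: if $\delta_0,\delta_1$ are the idempotents of $K^{\mathbb Z/2}$ and $\eta_a$ those of $K[\mathbb Z/2]$, so that $g^x=\sum_a(-1)^{ax}\eta_a$ for the generator $g$, then $e_{(a,b)}=\eta_a\delta_b$ and $\sum_x g^x\otimes\delta_x=\sum_{a,x}(-1)^{ax}\eta_a\otimes\delta_x$.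
* $A=\mathbb Z/4$, $r(x,y)=i^{xy}$. Now $\tau_-=1+i+1+i=2+2i$ and $\tau_+=2-2i$, with ratio $i$! But $\beta(x,y)=(-1)^{xy}$ is degenerate, so this is *not* factorizable.

More generally, a bicharacter of $\mathbb Z/m$ has the form $\zeta_m^{cxy}$, so $\beta=\zeta_m^{2cxy}$, which is nondegenerate only if $m$ is odd. Even cyclic groups give no test cases, and the tempting counterexample on $\mathbb Z/4$ dies exactly at factorizability. The guess survives, and it is right.

**Theorem A.** Let $(H,R)$ be a semisimple factorizable Hopf algebra of dimension $n$ over a field $K$ of characteristic $0$. Then $\chi_R(u)\chi_R(u^{-1})=n$ and $\chi_R(u^{-1})=\pm\chi_R(u)$.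

So the conjecture is true. Theorem B in Section 10 says more about the sign.

## 2. Integrals, the Drinfel'd element, transparent modules

**Conventions.** Semisimplicity (by the criterion below), factorizability and the values $\tau_\pm$ do not change under extension of $K$, so from now on $K$ is algebraically closed. Let $\mathcal O\subset K$ be the ring of algebraic integers. We use Sweedler notation $\Delta(h)=h_1\otimes h_2$. On $H^*$ the product is $(\varphi\psi)(h)=\varphi(h_1)\psi(h_2)$, and $\varphi_1\otimes\varphi_2$ is defined by $\varphi(xy)=\varphi_1(x)\varphi_2(y)$. From here on, $H$ is semisimple.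

**Textbook facts.**

* (Larson–Radford) In characteristic $0$, for finite-dimensional Hopf algebras: semisimple $\iff$ cosemisimple $\iff S^2=\mathrm{id}$. So $S^2=\mathrm{id}$ on $H$.
* (Integrals) The character $\lambda$ is a two-sided integral in $H^*$: $\lambda(h_1)h_2=\lambda(h)1=h_1\lambda(h_2)$. Equivalently, $\lambda\varphi=\varphi\lambda=\varphi(1)\lambda$. It is a trace, $\lambda(xy)=\lambda(yx)$, and $\lambda(1)=n$. Let $\Lambda\in H$ be the two-sided integral with $\varepsilon(\Lambda)=1$. Integrals are unique up to scalars on each side, so $S(\Lambda)=\Lambda$ and $\lambda\circ S=\lambda$. Multiplication by $\Lambda$ sends $h$ to $\varepsilon(h)\Lambda$; this has rank one and trace $\varepsilon(\Lambda)=1$, so $\lambda(\Lambda)=1$.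
* (Drinfel'd) $S^2(h)=uhu^{-1}$, so $u$ is central; $u^{-1}=\sum b_iS^2(a_i)=\sum b_ia_i$; $\varepsilon(u)=1$; $\Delta(u)=Q^{-1}(u\otimes u)$. Further $(S\otimes S)R=R$, $(\varepsilon\otimes\mathrm{id})R=1=(\mathrm{id}\otimes\varepsilon)R$, and $R^{-1}=(S\otimes\mathrm{id})R=(\mathrm{id}\otimes S^{-1})R$. Finally $Q$ commutes with all $\Delta(h)$, because $R_{21}R\Delta(h)=R_{21}\Delta^{op}(h)R=\Delta(h)R_{21}R$.
* (Radford, Amer. J. Math. 112 (1990)) The group of Hopf automorphisms of a semisimple Hopf algebra over a field of characteristic $0$ is finite.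

**An inversion formula.** We have $\Lambda_1\otimes h\Lambda_2=S(h_1)h_2\Lambda_1\otimes h_3\Lambda_2=S(h)\Lambda_1\otimes\Lambda_2$, the last step because $h_2\Lambda_1\otimes h_3\Lambda_2=\Delta(h_2\Lambda)=\varepsilon(h_2)\Delta(\Lambda)$ in the appropriate indexing. Replacing $h$ by $S(h)$ and using $S^2=\mathrm{id}$, we get $h\Lambda_1\otimes\Lambda_2=\Lambda_1\otimes S(h)\Lambda_2$. Hence
$$\lambda(h\Lambda_1)\Lambda_2=S(h)\,\lambda(\Lambda_1)\Lambda_2=S(h)\lambda(\Lambda)=S(h).\tag{1}$$
In $K^A$ we have $\Lambda=e_0$, $\Delta(\Lambda)=\sum_x e_x\otimes e_{-x}$, and (1) reads $e_x\mapsto e_{-x}$.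

**Comultiplying $Q$.** Writing out the axioms with legs,
$$(\Delta\otimes\mathrm{id})Q=R_{32}R_{31}R_{13}R_{23}=R_{32}Q_{13}R_{23},\qquad(\mathrm{id}\otimes\Delta)Q=R_{21}R_{31}R_{13}R_{12}=R_{21}Q_{13}R_{12}.\tag{2}$$
Indeed $(\mathrm{id}\otimes\Delta)R=\sum a_ia_j\otimes b_j\otimes b_i$ gives $(\Delta\otimes\mathrm{id})R_{21}=\sum b_j\otimes b_i\otimes a_ia_j=R_{32}R_{31}$. Similarly $(\Delta\otimes\mathrm{id})R=\sum a_i\otimes a_j\otimes b_ib_j$ gives $(\mathrm{id}\otimes\Delta)R_{21}=\sum b_ib_j\otimes a_i\otimes a_j=R_{21}R_{31}$. In both cases $R_{31}R_{13}=Q_{13}$.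

**Definition.** An $H$-module $V$ is *transparent* if $(\mathrm{id}\otimes\rho_V)(Q)=1\otimes\mathrm{id}_V$. Call $(H,R)$ *nondegenerate* if the only transparent simple module is the trivial one.

For $K^A$ the simple modules are the lines $V_y$ on which $e_x$ acts by $\delta_{x,y}$, and $(\mathrm{id}\otimes\rho_{V_y})(Q)=\sum_x\beta(x,y)e_x$. So $V_y$ is transparent iff $\beta(\cdot,y)=1$. In the example $i^{xy}$ on $\mathbb Z/4$ the module $V_2$ is transparent and not trivial.

## 3. What roots of unity alone can give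

A sensible first approach is arithmetic. By Etingof–Gelaki (*On the exponent of finite-dimensional Hopf algebras*, Math. Res. Lett. 6 (1999)), $u$ has finite order $N$, and $N$ divides $n^3$. So all $u_V$ are $N$-th roots of unity and $\tau_\pm\in\mathbb Q(\zeta_N)$. The ratio $\omega=\tau_-/\tau_+$ (we shall see that $\tau_+\ne0$) lies in $\mathbb Q(\zeta_N)$ and satisfies $\omega^4=1$ by Known result I.

If $n$ is odd, then $N$ is odd, so $i\notin\mathbb Q(\zeta_N)$ and $\omega=\pm1$. For even $n$ the field $\mathbb Q(\zeta_N)$ may contain $i$, and the argument stops.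

It does not merely stop for lack of cleverness. Consider $q(x)=\zeta_8^{x^2}$ on $\mathbb Z/4$. This is well defined, and it is a quadratic form with $q(x+y)/(q(x)q(y))=i^{xy}$, which is nondegenerate. Its Gauss sums are
$$\sum_{x\in\mathbb Z/4}q(x)^{\pm1}=1+\zeta_8^{\pm1}+\zeta_8^{\pm4}+\zeta_8^{\pm9}=2\zeta_8^{\pm1}.$$
Their product is $4=n$, the values $q(x)$ are eighth roots of unity and $8\mid 4^3$, and the ratio is a fourth root of unity, namely $\pm i$. So every numerical condition used above holds, and the conclusion fails. What rules this out of our family is that $q(x)$ is not of the form $r(x,x)$: a bicharacter of $\mathbb Z/4$ has $r(1,1)^4=r(4,1)=1$, but $\zeta_8^4=-1$. A proof must use $R$ itself, and not just the numbers $u_V$.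

## 4. The Fourier transform of a bicharacter

Return to $K^A$ and use $r$ as a matrix. Put $P(e_x)=\sum_y r(x,y)e_y$. Its trace is $\sum_x r(x,x)=\tau_-$: the Gauss sum is the trace of a finite Fourier transform. Its square is
$$P^2(e_x)=\sum_z\Big(\sum_y r(x,y)r(y,z)\Big)e_z .$$
The inner sum is over the values of a character of $A$ in $y$, so it is $n$ if $r(y,z)=r(x,y)^{-1}$ for all $y$, and $0$ otherwise. *Suppose that $r$ is nondegenerate.* Then for each $x$ there is exactly one such $z=\vartheta(x)$, the map $\vartheta$ is an automorphism of $A$, and $P^2(e_x)=n\,e_{\vartheta(x)}$. So $X=P/\sqrt n$ has finite order and its eigenvalues $\mu_1,\dots,\mu_n$ are roots of unity.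

Moreover $\vartheta(x)=x$ iff $\beta(x,y)=1$ for all $y$. If $\beta$ is nondegenerate, this holds only for $x=0$, so $\operatorname{Tr}X^2=1$. Now compare the trace of a square with the square of the trace:
$$\Big(\sum_i\mu_i\Big)^2=\sum_i\mu_i^2+2\sum_{i<j}\mu_i\mu_j ,\qquad\text{so}\qquad \frac{\tau_-^2}{n}\in 1+2\mathcal O .$$
If $\tau_+\tau_-=n$, the left side is $\tau_-/\tau_+=\omega$. And $\omega=\pm i$ is impossible, because $(\pm i-1)/2$ has norm $\frac12$ and is no algebraic integer.

As a check, the bad example $i^{xy}$ on $\mathbb Z/4$ has $\vartheta(x)=-x$ with the two fixed points $0,2$. So $\operatorname{Tr}X^2=2$, and $(\operatorname{Tr}X)^2=(1+i)^2=2i=2+2(i-1)$. The parity argument allows this.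

For a general $H$ we need three things: $\tau_+\tau_-=n$; an operator $P$ with the right traces; a replacement for "$P^2/n$ is a permutation coming from a group automorphism". And there is a gap already for groups. In the third example of Section 1, $r=(-1)^{x_1y_2}$ is degenerate although $\beta$ is not. There $P(e_x)=\sum_y(-1)^{x_1y_2}e_y$ has rank $2$, and $P^2(e_x)$ is $4(e_{(0,0)}+e_{(1,0)})$ if $x_1=0$ and $0$ if $x_1=1$, so $P^2/4$ is not invertible. Sections 5–7 treat the case in which $R$ is nondegenerate as a tensor; Sections 8–9 reduce the rest to it.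

## 5. The element $\Phi(\lambda)$ and the product $\tau_+\tau_-$

The two computations in the first lemma will be used twice, so we state them for a general trace functional.

**Lemma 1.** Let $(H,R)$ be semisimple quasitriangular and let $\ell\in H^*$ satisfy $\ell(xy)=\ell(yx)$. Put $z=\Phi(\ell)$. Then $z$ is central. If $\varphi\in H^*$ satisfies $\ell\varphi=\varphi(1)\ell$, then $\Phi(\varphi)z=\varphi(1)z$.

*Proof.* Write $Q=\sum Q'\otimes Q''$. From $1\otimes h=(S(h_1)\otimes1)\Delta(h_2)$ and $Q\Delta(h)=\Delta(h)Q$ we get $(1\otimes h)Q=(S(h_1)\otimes1)Q\Delta(h_2)$. Apply $\ell\otimes\mathrm{id}$ and use the trace property: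
$$hz=\ell(S(h_1)Q'h_2)\,Q''h_3=\ell(Q'h_2S(h_1))\,Q''h_3=\ell(Q')Q''h=zh,$$
since $h_2S(h_1)=h_2S^{-1}(h_1)=\varepsilon(h)1$.

For the second claim, apply $\ell\otimes\varphi\otimes\mathrm{id}$ to $(\Delta\otimes\mathrm{id})Q=R_{32}Q_{13}R_{23}$. The left side gives $\Phi(\ell\varphi)=\varphi(1)z$. On the right, $\ell$ meets only $Q_{13}$ and produces $z$ in the last leg, so we get $(\varphi\otimes\mathrm{id})(R_{21}(1\otimes z)R)=\Phi(\varphi)z$, as $z$ is central. $\square$

**Lemma 2.** Let $(H,R)$ be semisimple quasitriangular. Then $(H,R)$ is factorizable iff it is nondegenerate, and in this case $\Phi(\lambda)=n\Lambda$.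

*Proof.* **Factorizable implies nondegenerate.** Let $\Phi$ be onto and $V$ simple and transparent. Then $\rho_V(\Phi(\varphi))=\varphi(1)\,\mathrm{id}=\varepsilon(\Phi(\varphi))\,\mathrm{id}$ for all $\varphi$, because $(\mathrm{id}\otimes\varepsilon)Q=1$. So $\rho_V(h)=\varepsilon(h)\,\mathrm{id}$ for all $h$, and $V$ is trivial.

**Nondegenerate implies $\Phi(\lambda)=n\Lambda$.** Lemma 1 applies to $\ell=\lambda$ and every $\varphi$. So $z=\Phi(\lambda)$ is central and $\Phi(\varphi)z=\varphi(1)z$. If $z$ acts on a simple $V$ by a nonzero scalar, then $\rho_V(\Phi(\varphi))=\varphi(1)\,\mathrm{id}$ for all $\varphi$, which says that $V$ is transparent, hence trivial. So $z$ acts by $0$ on every nontrivial simple module and by $\varepsilon(z)=\lambda(1)=n$ on the trivial one. The element $n\Lambda$ acts in the same way ($\Lambda V$ consists of invariants). As $H$ is semisimple, $z=n\Lambda$.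

**Nondegenerate implies $\Phi$ onto.** Apply $\lambda$ to the first leg of $(\mathrm{id}\otimes\Delta)Q=R_{21}Q_{13}R_{12}=\sum b_jQ'a_i\otimes a_jb_i\otimes Q''$. The left side becomes $\Delta(z)=n\Lambda_1\otimes\Lambda_2$, so
$$n\,\Lambda_1\otimes\Lambda_2=\sum_{i,j}\lambda(b_jQ'a_i)\,a_jb_i\otimes Q''=\sum_{i,j}a_jb_i\otimes\Phi\big(\lambda(a_ib_j\,\cdot\,)\big).$$
Apply $\lambda(h\,\cdot\,)$ to the first factor. By (1) the left side becomes $nS(h)$, and the right side lies in the image of $\Phi$. So $\Phi$ is onto, hence bijective. $\square$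

**Lemma 3.** If $(H,R)$ is semisimple and factorizable, then $\tau_+\tau_-=n$. In particular $\tau_\pm\neq0$.

*Proof.* Apply $\mathrm{id}\otimes\lambda$ to $\Delta(u^{-1})=(u^{-1}\otimes u^{-1})Q$. The integral property gives $\tau_-1=u^{-1}\,(\mathrm{id}\otimes\lambda)((1\otimes u^{-1})Q)$. Multiply by $u$ and apply $\lambda$:
$$\tau_-\tau_+=(\lambda\otimes\lambda)\big((1\otimes u^{-1})Q\big)=\lambda(u^{-1}\Phi(\lambda))=n\,\lambda(u^{-1}\Lambda)=n\,\varepsilon(u^{-1})\lambda(\Lambda)=n.\qquad\square$$

This proves the first half of Theorem A.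

## 6. The operator $P$ and its square

Define $f,g:H^*\to H$ by $f(\varphi)=(\varphi\otimes\mathrm{id})(R)$ and $g(\psi)=(\mathrm{id}\otimes\psi)(R)$. They are transposes of each other: $\psi(f(\varphi))=\varphi(g(\psi))$. From the axioms,
$$f(\varphi\psi)=\sum\varphi(a_i)\psi(a_j)b_ib_j=f(\varphi)f(\psi),\qquad \Delta f(\varphi)=\sum\varphi(a_ia_j)\,b_j\otimes b_i=f(\varphi_2)\otimes f(\varphi_1),$$
$$g(\psi\psi')=\sum a_ia_j\,\psi(b_j)\psi'(b_i)=g(\psi')g(\psi),\qquad \Delta g(\psi)=\sum a_i\otimes a_j\,\psi(b_ib_j)=g(\psi_1)\otimes g(\psi_2).$$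
So $f$ is an algebra map and an anti-coalgebra map, and $g$ is an anti-algebra map and a coalgebra map. Put $D(h)=\lambda(h\,\cdot\,)\in H^*$ and
$$P:H\to H,\qquad P(h)=f(D(h))=\sum_i\lambda(ha_i)\,b_i .$$
For $K^A$ this is the Fourier transform of Section 4. By (1), $D$ is injective, hence bijective, so $P$ is bijective iff $f$ is.

**Lemma 4.** If $(H,R)$ is semisimple and factorizable, then $\operatorname{Tr}P=\tau_-$ and $\operatorname{Tr}P^2=n$.

*Proof.* The operator $h\mapsto\lambda(ha)b$ has trace $\lambda(ba)$. So $\operatorname{Tr}P=\sum\lambda(b_ia_i)=\lambda(u^{-1})$. From $P^2(h)=\sum\lambda(ha_i)\lambda(b_ia_j)b_j$ we get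
$$\operatorname{Tr}P^2=\sum_{i,j}\lambda(b_ja_i)\lambda(b_ia_j)=\sum_{i,j}\lambda(b_ja_i)\lambda(a_jb_i)=(\lambda\otimes\lambda)(R_{21}R)=\lambda(\Phi(\lambda))=n\lambda(\Lambda)=n.\qquad\square$$

Next comes the replacement for the automorphism $\vartheta$ of the group $A$.

**Lemma 5.** Let $(H,R)$ be semisimple quasitriangular. If $f$ is bijective, then $P^2=n\Theta$ for a Hopf algebra automorphism $\Theta$ of $H$.

*Proof.* **Step 1: $g(\lambda)=n\Lambda$.** This step computes $\lambda\circ f$. Put $x=g(\lambda)$, so $\lambda(f(\varphi))=\varphi(x)$. The integral property of $\lambda$, applied to $f(\varphi)$ with $\Delta f(\varphi)=f(\varphi_2)\otimes f(\varphi_1)$, gives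
$$\varphi(x)\,1=\lambda(f(\varphi_2))\,f(\varphi_1)=f(\varphi_1\,\varphi_2(x)).$$
Since $1=f(\varepsilon)$ and $f$ is injective, $\varphi(x)\varepsilon=\varphi_1\,\varphi_2(x)$, that is, $\varepsilon(h)\varphi(x)=\varphi(hx)$ for all $h$ and $\varphi$. So $x$ is a left integral, a multiple of $\Lambda$. Since $\varepsilon(x)=\lambda((\varepsilon\otimes\mathrm{id})R)=\lambda(1)=n$, we have $x=n\Lambda$.

**Step 2: computing $P^2$.** The map $g$ is bijective, being the transpose of $f$. So $\theta=f^{-1}g:H^*\to H^*$ is a bijective anti-algebra and anti-coalgebra map. For $\psi\in H^*$ and $h\in H$,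
$$\psi(P^2(h))=\psi\big(f(D(P(h)))\big)=D(P(h))(g(\psi))=\lambda\big(P(h)\,g(\psi)\big)=\lambda\big(f(D(h))\,f(\theta(\psi))\big).$$
As $f$ is an algebra map, this equals $\lambda(f(D(h)\theta(\psi)))$, and Step 1 turns it into
$$n\,(D(h)\theta(\psi))(\Lambda)=n\,\lambda(h\Lambda_1)\,\theta(\psi)(\Lambda_2)=n\,\theta(\psi)(S(h)),$$
the last equality by (1). So $P^2=n\,\theta^*\circ S$, with $\theta^*:H\to H$ the transpose of $\theta$. Both $\theta^*$ and $S$ are bijective anti-algebra and anti-coalgebra maps, so $\Theta=\theta^*S$ is a bialgebra automorphism, hence a Hopf automorphism. $\square$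

## 7. Theorem A when $f$ is bijective

Let $(H,R)$ be semisimple and factorizable with $f$ bijective. By Radford's theorem $\Theta$ has finite order, so $X=P/\sqrt n$ satisfies $X^{2m}=\mathrm{id}$ for some $m\ge 1$. Its eigenvalues $\mu_1,\dots,\mu_n$ are roots of unity, and $e_2=\sum_{i<j}\mu_i\mu_j\in\mathcal O$. With $\omega=\tau_-/\tau_+$, Lemmas 3 and 4 give
$$\omega=\frac{\tau_-^2}{n}=(\operatorname{Tr}X)^2=\operatorname{Tr}X^2+2e_2=1+2e_2.\tag{3}$$
By Known result I, $\omega\in\{\pm1,\pm i\}$. Suppose $\omega=\pm i$. Then $y=(\omega-1)/2=e_2$ lies in $\mathcal O$. But $(2y+1)^2=-1$, i.e. $2y^2+2y+1=0$. This polynomial is primitive and irreducible over $\mathbb Q$ and not monic, so $y\notin\mathcal O$ by Gauss's lemma. Hence $\omega=\pm1$.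

**Remark.** Known result I can be avoided here. By Etingof–Gelaki, $u$ has finite order, so the $u_V$ are roots of unity. Under every embedding of $\overline{\mathbb Q}\subset K$ into $\mathbb C$, the images of $\tau_\pm=\sum(\dim V)^2u_V^{\pm1}$ are complex conjugates, so every conjugate of $\omega$ has absolute value $1$. Then every conjugate of $e_2=(\omega-1)/2$ has absolute value at most $1$. If $\omega\ne1$, the norm of the algebraic integer $e_2$ is a nonzero rational integer, so all these absolute values equal $1$. Thus $|\omega-1|=2$ with $|\omega|=1$, which forces $\omega=-1$.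

## 8. The complement of $H$ in a Drinfel'd double

Now let $(H,R)$ be semisimple and factorizable with $d:=\operatorname{rank}f<n$. The plan is to embed $\operatorname{Rep}H$ into the representations of a double $D(L)$ of dimension $d^2$. There it has a complement $\operatorname{Rep}H'$ with $\dim H'=d^2/n<n$. Gauss sums multiply, and those of a double are known. So the ratio for $H$ is controlled by the ratio for the smaller $H'$.

**Step 1: the Hopf subalgebras carrying $R$.** Put $H_-=f(H^*)$ and $L=H_+=g(H^*)$. By the formulas of Section 6 they are subalgebras and subcoalgebras. They are stable under $S$, because $(S\otimes S)R=R$ gives $Sf(\varphi)=f(\varphi\circ S^{-1})$ and likewise $Sg(\psi)=g(\psi\circ S^{-1})$. So they are Hopf subalgebras. They are the right and left supports of the tensor $R$: both have dimension $d$, and $R\in L\otimes H_-$. So $f(\varphi)$ depends only on $\varphi|_L$, and $f$ induces a bijection $\bar f:L^*\to H_-$. It is an algebra map and reverses coproducts, so $\bar f:L^{*\mathrm{cop}}\to H_-$ is a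 Hopf isomorphism.

**Step 2: the double maps onto $H$.** Recall $D(L)=L^{*\mathrm{cop}}\bowtie L$. As a coalgebra it is $L^{*\mathrm{cop}}\otimes L$; it contains $L^{*\mathrm{cop}}$ and $L$ as Hopf subalgebras, $\varphi\bowtie x$ is the product $\varphi x$, and the cross relation is
$$x\,\varphi=\varphi\big(S^{-1}(x_3)\,\cdot\,x_1\big)\,x_2 .$$
It is quasitriangular with $R_D=\sum_i e_i\otimes e^i$, for dual bases $(e_i)$ of $L$ and $(e^i)$ of $L^*$. Define
$$\pi:D(L)\to H,\qquad \pi(\varphi\bowtie x)=\bar f(\varphi)\,x .$$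
This map is due to Drinfel'd and Radford (*Minimal quasitriangular Hopf algebras*, J. Algebra 157 (1993)). To see that it is an algebra map we need the cross relation in $H$. From $R\Delta(x)=\Delta^{op}(x)R$ we have $\sum a_ix_1\otimes b_ix_2\otimes x_3=\sum x_2a_i\otimes x_1b_i\otimes x_3$. Hence
$$\bar f\big(\varphi(S^{-1}(x_3)\,\cdot\,x_1)\big)x_2=\sum\varphi(S^{-1}(x_3)a_ix_1)\,b_ix_2=\sum\varphi(S^{-1}(x_3)x_2a_i)\,x_1b_i=x\,\bar f(\varphi),$$
using $S^{-1}(x_2)x_1=\varepsilon(x)1$. Since $\bar f$ and the inclusion of $L$ are Hopf maps, $\pi$ is a Hopf algebra map. Also $(\pi\otimes\pi)(R_D)=\sum e_i\otimes\bar f(e^i)=R$, as $R\in L\otimes H_-$. Finally, the image of $\pi$ is a subalgebra containing $H_+$ and $H_-$, hence $H_+H_-$. The latter contains $\Phi(\varphi)=\sum\varphi(b_ja_i)a_jb_i$ for every $\varphi$, so $\pi$ is onto because $H$ is factorizable.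

**Step 3: $D(L)$ is semisimple and factorizable.** Since $S^2=\mathrm{id}$ on $L\subseteq H$, the Hopf algebra $L$ is semisimple and cosemisimple. The square of the antipode $S_D$ is an algebra map that is the identity on the generating subalgebras $L^{*\mathrm{cop}}$ and $L$. So $S_D^2=\mathrm{id}$ and $D(L)$ is semisimple. For factorizability,
$$Q_D=\sum_{i,j}e^je_i\otimes e_je^i .$$
The $e^je_i=e^j\bowtie e_i$ form a basis of $D(L)$. Applying the bijection $S_D$ to $L^*L=D(L)$ gives $L\,L^*=D(L)$, so the $d^2$ elements $e_je^i$ span and are also a basis. Hence $\Phi_D$ is bijective.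

From here on write $D=D(L)$ for the algebra (the map $h\mapsto\lambda(h\,\cdot\,)$ does not appear again until Section 10), and $R_D=\sum a_i\otimes b_i$, $Q_D=\sum Q'\otimes Q''$ for its tensors. Every $H$-module is a $D$-module via $\pi$; as $\pi$ is onto, simple modules stay simple and $\operatorname{Hom}_H=\operatorname{Hom}_D$.

**Definition.** Let $\mathcal K'$ be the class of finite-dimensional $D$-modules $W$ that *centralize* $H$: $(\pi\otimes\rho_W)(Q_D)=1\otimes\mathrm{id}_W$.

For $K^{A}$ mapped onto $K^{B}$ by restriction to a subgroup $B\subseteq A$, the simple objects of $\mathcal K'$ are the $V_y$ with $\beta(x,y)=1$ for all $x\in B$, that is, $y\in B^\perp$. If $A=\mathbb Z/3\times\mathbb F_2^2$ with the orthogonal sum of the first two forms of Section 1 and $B=\mathbb Z/3$, then $B^\perp=\mathbb F_2^2$ and $A=B\oplus B^\perp$. If $A=\mathbb F_2^2$, $\beta=(-1)^{x_1y_2+x_2y_1}$ and $B=\{0,(1,0)\}$, then $B^\perp=B$ and there is no such decomposition; here $\beta|_B$ is degenerate. The next lemma says that nondegeneracy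 on the subobject is all one needs.

**Lemma 6.** (a) $\mathcal K'$ contains the trivial module and is closed under submodules, quotients, direct sums, tensor products and duals. (b) An $H$-module that lies in $\mathcal K'$ is a multiple of the trivial module. (c) The modules $V\otimes W$, with $V$ a simple $H$-module and $W$ a simple module in $\mathcal K'$, are simple and pairwise nonisomorphic, and every simple $D$-module is isomorphic to one of them.

Part (c) is an instance of Müger's theorem (*On the structure of modular categories*, Proc. LMS 87 (2003), Thm 4.2; also Drinfeld–Gelaki–Nikshych–Ostrik, *On braided fusion categories I*, Selecta Math. 16 (2010), Thm 3.13). In our setting the tools of Section 5 prove it directly.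

*Proof of (a).* Trivial module, submodules, quotients and direct sums are clear. For $W_1,W_2\in\mathcal K'$ apply $\pi\otimes\rho_{W_1}\otimes\rho_{W_2}$ to $(\mathrm{id}\otimes\Delta)Q_D=R_{21}Q_{13}R_{12}$. The factor $Q_{13}$ becomes the identity, what remains is the image of $R_{21}R_{12}=Q_{12}$, and this is the identity as well. For duals, use $\sum a_i\otimes S(b_i)=\sum S(a_i)\otimes b_i$ for $R_D$ (from $(S\otimes S)R_D=R_D$, $S^2=\mathrm{id}$):
$$(\mathrm{id}\otimes S)(Q_D)=\sum b_ja_i\otimes S(b_i)S(a_j)=\sum S(b_j)S(a_i)\otimes b_ia_j=(S\otimes\mathrm{id})(R_DR_{D,21}).$$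
Since $R_DR_{D,21}=R_DQ_DR_D^{-1}$, its image under $\pi\otimes\rho_W$ is the identity for $W\in\mathcal K'$. Hence $(\pi\otimes\rho_W)(\mathrm{id}\otimes S)(Q_D)=1\otimes\mathrm{id}_W$. As $y$ acts on $W^*$ by the transpose of $\rho_W(S(y))$, this says $W^*\in\mathcal K'$.

*Proof of (b).* Let $V$ be a simple $H$-module in $\mathcal K'$. Since $(\pi\otimes\pi)(Q_D)=Q$, the module $V$ is transparent for $H$, hence trivial by Lemma 2. A general $H$-module in $\mathcal K'$ is a direct sum of simple ones.

*Proof of (c), simplicity and distinctness.* For modules over a Hopf algebra, evaluation and coevaluation give $\operatorname{Hom}(Y,X\otimes Z)\cong\operatorname{Hom}(X^*\otimes Y,Z)$ and $\operatorname{Hom}(X\otimes Y,Z)\cong\operatorname{Hom}(X,Z\otimes Y^*)$. So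
$$\operatorname{Hom}_D(V\otimes W,V'\otimes W')\cong\operatorname{Hom}_D(V'^*\otimes V,\;W'\otimes W^*).$$
The image of a map on the right is a quotient of an $H$-module and a submodule of an object of $\mathcal K'$, so by (b) it is a multiple of the trivial module. Hence the dimension is the product of the multiplicities of the trivial module in $V'^*\otimes V$ and in $W'\otimes W^*$. These are $\dim\operatorname{Hom}(V,V')$ and $\dim\operatorname{Hom}(W,W')$. So the dimension is $1$ if $V\cong V'$ and $W\cong W'$, and $0$ otherwise. With $D$ semisimple, this is what we claimed.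

*Proof of (c), exhaustion.* This step detects $\mathcal K'$ by a central element. Let $\ell=\lambda\circ\pi\in D^*$, where $\lambda$ belongs to $H$, and $z'=\Phi_D(\ell)$. The functional $\ell$ is a trace, and for $\varphi\in H^*$ we have $\ell\cdot(\varphi\pi)=(\lambda\varphi)\pi=\varphi(1)\ell$. By Lemma 1, applied to $D$, the element $z'$ is central and $\Phi_D(\varphi\pi)z'=\varphi(1)z'$. If $z'$ acts on a simple $X$ by a nonzero scalar, then $\rho_X(\Phi_D(\varphi\pi))=\varphi(1)\,\mathrm{id}$ for all $\varphi\in H^*$, i.e. $X\in\mathcal K'$. Conversely, on $X\in\mathcal K'$ the element $z'$ acts by $\lambda(1)=n$. So $z'/n$ is the projection onto the $\mathcal K'$-isotypic part of a $D$-module.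

Let $X$ be a simple $D$-module and compute the trace of $z'$ on $H\otimes X$, where $H$ is the regular $H$-module, with character $\ell$. By (2) it equals
$$(\ell\otimes\ell\otimes\chi_X)\big((\mathrm{id}\otimes\Delta)Q_D\big)=\sum\ell(b_jQ'a_i)\,\ell(a_jb_i)\,\chi_X(Q'')=\sum\ell(a_ib_jQ')\,\ell(b_ia_j)\,\chi_X(Q'').$$
Now $\sum\pi(a_ib_j)\,\ell(b_ia_j)=(\mathrm{id}\otimes\lambda)(RR_{21})=(\lambda\otimes\mathrm{id})(R_{21}R)=\Phi(\lambda)=n\Lambda$ in $H$, by Lemma 2. So the trace is
$$n\sum\lambda(\Lambda\,\pi(Q'))\,\chi_X(Q'')=n\sum\varepsilon(Q')\chi_X(Q'')=n\dim X .$$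
Thus the $\mathcal K'$-isotypic part of $H\otimes X$ has dimension $\dim X>0$. So some simple $W\in\mathcal K'$ embeds in $H\otimes X$, hence $\operatorname{Hom}_D(W,V\otimes X)\neq0$ for some simple $H$-module $V$, and $\operatorname{Hom}_D(V^*\otimes W,X)\ne0$. Both $V^*\otimes W$ and $X$ are simple, so $X\cong V^*\otimes W$. $\square$

**Step 4: the Hopf algebra $H'$.** Let $M$ be the direct sum of the simple modules in $\mathcal K'$, one from each isomorphism class, $I\subset D$ its annihilator and $H'=D/I$. Since $M\otimes M\in\mathcal K'$ is killed by $I$, the ideal $\Delta(I)$ lies in the kernel of $\rho_M\otimes\rho_M$, which is $I\otimes D+D\otimes I$. Since the trivial module is in $\mathcal K'$, $\varepsilon(I)=0$. Since $M^*\in\mathcal K'$, $S(I)\subseteq I$. So $I$ is a Hopf ideal. The algebra $H'\cong\prod_W\operatorname{End}(W)$ is a semisimple Hopf algebra, its modules are exactly the objects of $\mathcal K'$, and it is quasitriangular with the image of $R_D$.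

*$H'$ is factorizable.* Let $W$ be a transparent simple $H'$-module. As a $D$-module, $W$ has $Q_D$ acting trivially on $V\otimes W$ for all $H$-modules $V$ (since $W\in\mathcal K'$) and on $W'\otimes W$ for all $W'\in\mathcal K'$. By $(\Delta\otimes\mathrm{id})Q_D=R_{32}Q_{13}R_{23}$, first $Q_{13}$ and then $R_{32}R_{23}=Q_{23}$ (for the last two factors) disappear, so $Q_D$ acts trivially on $(V\otimes W')\otimes W$. By Lemma 6(c) these $V\otimes W'$ include all simple $D$-modules, so $W$ is transparent for $D$. As $D$ is factorizable, $W$ is trivial by Lemma 2. So $H'$ is nondegenerate, and by Lemma 2 it is factorizable.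

*Its dimension.* Summing squares of dimensions over the simple $D$-modules $V\otimes W$ gives $d^2=n\cdot\dim H'$. So $\dim H'=d^2/n<d<n$.

In the third example of Section 1, with $n=4$ and $d=2$, this gives $\dim D(L)=4$ and $\dim H'=1$: there $H$ is itself the double.

## 9. Gauss sums of the double, and the end of the proof of Theorem A

**Multiplicativity.** The maps $D\to H$ and $D\to H'$ carry $R_D$ to the respective $R$-matrices, hence $u_D$ to the respective Drinfel'd elements. On $V\otimes W$ as in Lemma 6(c), $Q_D$ acts trivially, so $\Delta(u_D)=Q_D^{-1}(u_D\otimes u_D)$ gives $u_{V\otimes W}=u_Vu_W$. Therefore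
$$\tau_\pm(D)=\sum_{V,W}(\dim V)^2(\dim W)^2(u_Vu_W)^{\pm1}=\tau_\pm(H)\,\tau_\pm(H').\tag{4}$$

**Lemma 7.** Let $L$ be a semisimple Hopf algebra of dimension $d$. Then $\tau_+(D(L))=\tau_-(D(L))=d$.

*Proof.* We find the regular character of $D(L)$ explicitly. Let $\mu(\varphi\bowtie x)=\varphi(\Lambda_L)\lambda_L(x)$. For $h=\varphi\bowtie x$ we have $\Delta(h)=(\varphi_2\bowtie x_1)\otimes(\varphi_1\bowtie x_2)$, so
$$\mu(h_1)h_2=\varphi_1\,\varphi_2(\Lambda_L)\bowtie\lambda_L(x_1)x_2=\varphi(\Lambda_L)\varepsilon\bowtie\lambda_L(x)1=\mu(h)1,$$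
because $\varphi_1\varphi_2(\Lambda_L)$ is the functional $y\mapsto\varphi(y\Lambda_L)=\varepsilon(y)\varphi(\Lambda_L)$. So $\mu$ is an integral in $D(L)^*$ with $\mu(1)=d$. The regular character $\lambda_{D(L)}$ is an integral with value $d^2$ at $1$, so by uniqueness $\lambda_{D(L)}=d\mu$. As $u^{-1}=\sum_i e^ie_i$,
$$\tau_-=d\sum_i e^i(\Lambda_L)\lambda_L(e_i)=d\,\lambda_L(\Lambda_L)=d .$$
By Step 3 of Section 8, whose argument needs only $S^2=\mathrm{id}$ on $L$, the double is semisimple and factorizable of dimension $d^2$. So Lemma 3 gives $\tau_+=d^2/d=d$. $\square$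

**Proof of Theorem A.** The equation $\tau_+\tau_-=n$ is Lemma 3. For the second claim use induction on $n$, assuming it for all semisimple factorizable Hopf algebras of dimension less than $n$. If $f$ is bijective, which includes $n=1$, Section 7 applies. Otherwise $d<n$. Construct $H'$ as in Section 8. By (4) and Lemma 7, $\tau_-(H)\tau_-(H')=d=\tau_+(H)\tau_+(H')$. All factors are nonzero, so
$$\frac{\tau_-(H)}{\tau_+(H)}=\frac{\tau_+(H')}{\tau_-(H')}=\pm1$$
by the induction hypothesis for $H'$. $\blacksquare$

Thus $\chi_R(u)^2=\chi_R(u^{-1})^2$ in every dimension.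

## 10. The square root of $\pm n$ and the sign modulo $4$

Let $(H,R)$ be semisimple and factorizable, and $\sigma=\chi_R(u^{-1})/\chi_R(u)\in\{\pm1\}$. Write $n=2^kn'$ with $n'$ odd, and let $N$ be the order of $u$. By Etingof–Gelaki it is finite and divides $n^3$: their result is about $u_{D(H)}$, and $u$ is its image under $D(H)\to H$, $\varphi\bowtie x\mapsto f(\varphi)x$. This is a Hopf map that carries $R_{D(H)}$ to $R$, by the computation of Step 2 in Section 8 with $H$ in place of $L$.

**Theorem B.**
1. $\chi_R(u)^2=\chi_R(u^{-1})^2=\sigma n$. In particular $\sigma n$ is a square in $\mathbb Q(\zeta_N)$.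
2. If $8\nmid N$, then $k$ is even. If $4\nmid N$, then $k$ is even and $\sigma=(-1)^{(n'-1)/2}$.
3. If $f$ is bijective, then $t:=\frac1n(\chi_R\otimes\chi_R)(R\,R_{21}^{-1})$ lies in $\mathcal O$, and $\sigma\equiv t\pmod{4\mathcal O}$. So $t$ determines the sign.

For odd $n$ the order $N$ is odd, and part 2 recovers Known result II.

*Proof of 1.* From $\tau_+\tau_-=n$ and $\tau_-=\sigma\tau_+$ we get $\tau_+^2=\tau_-^2=\sigma n$. And $\tau_+=\sum(\dim V)^2u_V\in\mathbb Q(\zeta_N)$.

*Proof of 2.* Write $\sigma n=Cs^2$ with $C$ a squarefree integer carrying the sign. By part 1, $\sqrt C\in\mathbb Q(\zeta_N)$. The conductor of $\mathbb Q(\sqrt C)$ is $|C|$ if $C\equiv1\pmod4$ and $4|C|$ otherwise, and it divides $N$. If $k$ is odd, then $C$ is even, so the conductor $4|C|$ is divisible by $8$ and $8\mid N$. If $4\nmid N$, then $C\equiv1\pmod4$. So $C$ is odd, $k$ is even, and $\sigma n'=Cs'^2$ with $s'$ odd. Hence $\sigma n'\equiv C\equiv1\pmod 4$, which says $\sigma=(-1)^{(n'-1)/2}$.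

*Proof of 3.* The point is to run the parity argument of Section 7 on the $+1$-eigenspace of $S$, which gains a factor $2$.

**Step 1: $PS=SP$.** Since $\lambda S=\lambda$ and $S^2=\mathrm{id}$, we have $\lambda(S(h)a_i)=\lambda(S(a_i)h)=\lambda(hS(a_i))$. With $\sum S(a_i)\otimes b_i=\sum a_i\otimes S(b_i)$,
$$P(S(h))=\sum\lambda(hS(a_i))\,b_i=\sum\lambda(ha_i)\,S(b_i)=S(P(h)).$$
So $X=P/\sqrt n$ preserves the $\pm1$-eigenspaces of $S$. Let $X_+$ be its restriction to the $+1$-eigenspace; then $\operatorname{Tr}X_+^j=\frac12(\operatorname{Tr}X^j+\operatorname{Tr}SX^j)$.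

**Step 2: four traces.** By Lemma 4, $\operatorname{Tr}X=\tau_-/\sqrt n$ and $\operatorname{Tr}X^2=1$. Next, $\operatorname{Tr}(SX)=\sum\lambda(S(b_i)a_i)/\sqrt n=\tau_+/\sqrt n$. Finally, $SP^2(h)=\sum\lambda(ha_i)\lambda(b_ia_j)S(b_j)$ gives
$$\operatorname{Tr}(SX^2)=\tfrac1n\sum\lambda(a_iS(b_j))\,\lambda(b_ia_j)=\tfrac1n(\lambda\otimes\lambda)\big(R\cdot(S\otimes\mathrm{id})R_{21}\big)=t,$$
because $(\mathrm{id}\otimes S)R=(\mathrm{id}\otimes S^{-1})R=R^{-1}$. As $f$ is bijective, $X^2=\Theta$ has finite order, and $S$ commutes with it. So $SX^2$ has finite order, its eigenvalues are roots of unity, and $t\in\mathcal O$.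

**Step 3: parity.** We compute
$$(\operatorname{Tr}X_+)^2=\frac{\tau_+^2(\sigma+1)^2}{4n}=\frac{\sigma(\sigma+1)^2}4=\frac{1+\sigma}2,\qquad \operatorname{Tr}X_+^2=\frac{1+t}2 .$$
The eigenvalues of $X_+$ are roots of unity, so $(\operatorname{Tr}X_+)^2-\operatorname{Tr}X_+^2\in2\mathcal O$. Hence $(\sigma-t)/2\in2\mathcal O$, that is, $\sigma-t\in4\mathcal O$. Since $2\notin4\mathcal O$, the residue of $t$ tells $1$ from $-1$. $\square$

Two checks with bijective $f$. For $\mathbb Z/3$ with $r=\zeta_3^{\pm xy}$, symmetry of $r$ gives $RR_{21}^{-1}=1$, so $t=\frac93=3\equiv-1=\sigma$. For $\mathbb F_2^2$ with $r=(-1)^{x_1y_1+x_2y_2+x_1y_2}$, $t=\frac14\sum_{x,y}(-1)^{x_1y_2+x_2y_1}=\frac14\cdot4=1=\sigma$.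

These results do not determine $\sigma$ from $n$ alone when $4\mid N$. In that range they give $\chi_R(u)^2=\chi_R(u^{-1})^2=\pm n$ and, for bijective $f$, the congruence of part 3.

## 11. All four values occur; a modular category with ratio $\pm i$

Theorem B(1) permits the values $\pm\sqrt n$ and $\pm i\sqrt n$ for $\chi_R(u)$. All four occur: $\mp i\sqrt3$ for $\mathbb Z/3$ with $r=\zeta_3^{\pm xy}$; $-2=-\sqrt4$ for $\mathbb F_2^2$ with $r=(-1)^{x_1y_1+x_2y_2+x_1y_2}$; and $+\sqrt n$ for every double $D(L)$ with $L$ semisimple, by Lemma 7.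

Both signs $\sigma$ also occur for even $n$. The double of $K[\mathbb Z/2]$ has $n=4$ and $\sigma=1$. Gauss sums multiply under tensor products of Hopf algebras, so tensoring the $\mathbb Z/3$ example with this double gives $n=12$ and $\sigma=-1$. This agrees with Theorem B(2): here $N=6$, $k=2$ and $n'=3$.

Finally, recall $(\mathbb Z/4,\;q(x)=\zeta_8^{x^2})$ from Section 3. The pointed modular category of this metric group is the representation category of a semisimple quasi-Hopf algebra of dimension $4$. Its Gauss sums are $2\zeta_8^{\pm1}$, with ratio $\pm i$, so the sharpening of Known result I fails for quasi-Hopf algebras. In the language of fiber functors: an integral modular category of odd central charge (with its canonical spherical structure, in which quantum dimensions are Frobenius–Perron dimensions) admits no fiber functor. Indeed, a fiber functor would present it as $\operatorname{Rep}H$ for a semisimple factorizable Hopf algebra $H$. By Theorem A its Gauss sum divided by $\sqrt n$ would then have square $\pm1$, while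 odd central charge means that this quotient is a primitive eighth root of unity.
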